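\title{Target percolation on trees: survival forces positive capacity}

\begin{abstract}
Label the vertices of an infinite, locally finite rooted tree $\Gamma$ by i.i.d.\ real random variables, and keep a vertex if the labels on its path from the root form an initial segment of a sequence in a given Borel target set. Let $p(n)$ be the probability that a given vertex at distance $n$ from the root is kept. We prove that the probability of keeping an infinite subtree is at most $16\,\mathrm{Cap}_p(\Gamma)$, so that survival with positive probability forces positive capacity in gauge $p$; this answers a question from a paper of Pemantle and Peres. The proof bounds the energy of the law of the leftmost surviving vertex. For Bernoulli percolation and for spherically symmetric trees the constant $16$ can be replaced by $2$, and the best universal constant lies in $[2,16]$.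
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Target percolation}
Let $\Gamma$ be an infinite, locally finite tree with root $\rho$. For a vertex $\sigma$ let $|\sigma|$ be its distance from $\rho$ and let $\sigma_1,\dots,\sigma_{|\sigma|}=\sigma$ be the vertices on the path from $\rho$ to $\sigma$, excluding $\rho$. Write $\sigma\preceq\tau$ if $\sigma$ lies on the path from $\rho$ to $\tau$, endpoints included, let $\sigma\wedge\tau$ be the last common ancestor of $\sigma$ and $\tau$, and let $\Gamma_n=\{\sigma:|\sigma|=n\}$. The boundary $\partial\Gamma$ is the set of rays, that is, of infinite non-backtracking paths from $\rho$. It is nonempty by K\"onig's lemma (an infinite, locally finite rooted tree contains a ray), and it is compact in the topology generated by the sets $\partial\Gamma(\sigma)$ of rays through $\sigma$, which are open and closed. For distinct rays $\xi,\xi'$ let $\xi\wedge\xi'$ be their last common vertex, and put $|\xi\wedge\xi|=\infty$.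

Let $X(\sigma)$, $\sigma\neq\rho$, be i.i.d.\ real random variables, the \emph{labels}, and write $X[\sigma]=(X(\sigma_1),\dots,X(\sigma_{|\sigma|}))$. Let $B\subseteq\mathbf R^\infty$ be a nonempty Borel set, the \emph{target}, and let $B_k\subseteq\mathbf R^k$ be the set of initial segments of length $k$ of elements of $B$. As a projection of a Borel set, $B_k$ is analytic, hence measurable for the completion of every Borel probability measure on $\mathbf R^k$. A vertex $\sigma$ is \emph{open}, written $\rho\leftrightarrow\sigma$, if $X[\sigma]\in B_{|\sigma|}$. The open vertices form a random subtree, the \emph{target percolation}. We write $\rho\leftrightarrow\Gamma_n$ if some vertex of $\Gamma_n$ is open, and $\rho\leftrightarrow\partial\Gamma$ (\emph{survival}) if the open subtree is infinite, equivalently contains a ray; the events $\{\rho\leftrightarrow\Gamma_n\}$ decrease to $\{\rho\leftrightarrow\partial\Gamma\}$. The probability $\mathbf P(\rho\leftrightarrow\sigma)$ depends only on $|\sigma|$, and we call it $p(|\sigma|)$. The sequence $p$ is nonincreasing and $p(0)=1$.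

For example, given a positive nonincreasing sequence $p$ with $p(0)=1$, take labels uniform on $(0,1)$ and $B=\{x: x_k\le p(k)/p(k-1)\text{ for all }k\}$. This is \emph{Bernoulli percolation}: vertices are retained independently, with probability $p(k)/p(k-1)$ at level $k$, and a vertex is open if its whole path is retained. Or take $B=\{x:x_1+\dots+x_k\in A_k\text{ for all }k\}$ with nonempty Borel sets $A_k\subseteq\mathbf R$; then survival means that along some ray the partial sums of the labels stay in the sets $A_k$. In general the labels seen so far may influence the future in an arbitrary way. How much does the sequence $p$ alone say about survival?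

\subsection{Content and capacity}
There are two standard ways to measure the size of $\partial\Gamma$ against such a sequence. A \emph{gauge} is a nonincreasing function $g:\{0,1,2,\dots\}\to(0,\infty)$; put $g(\infty)=\lim_n g(n)$ and $1/0=\infty$. A \emph{cutset} is a finite set $\Pi$ of vertices that meets every ray, and the \emph{Hausdorff content} of $\Gamma$ in gauge $g$ is $\inf_\Pi\sum_{\sigma\in\Pi}g(|\sigma|)$, the cheapest way to block all rays. The \emph{energy} of a Borel probability measure $\mu$ on $\partial\Gamma$ and the \emph{capacity} of $\Gamma$ are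
\[
I_g(\mu)=\iint\frac{d\mu(\xi)\,d\mu(\xi')}{g(|\xi\wedge\xi'|)},\qquad \mathrm{Cap}_g(\Gamma)=\sup_\mu I_g(\mu)^{-1}.
\]
The energy is finite when two independent rays with law $\mu$ separate early enough, so the capacity is positive exactly when $\partial\Gamma$ carries a measure that is well spread out. For nonnegative weights $\mu(\eta)$, $\eta\in\Gamma_n$, the finite-level energy is $I^{(n)}_g(\mu)=\sum_{\zeta,\eta\in\Gamma_n}\mu(\zeta)\mu(\eta)/g(|\zeta\wedge\eta|)$.

Both energies are sums of squares. Let $c_0=1/g(0)$ and $c_k=1/g(k)-1/g(k-1)\ge0$ for $k\ge1$, so that $1/g(j)=\sum_{k\ge 0}c_k\mathbf 1\{k\le j\}$ for $0\le j\le\infty$. Let $\mu(\sigma)$ denote the mass of $\partial\Gamma(\sigma)$, respectively of $\{\eta\in\Gamma_n:\eta\succeq\sigma\}$. Two rays satisfy $|\xi\wedge\xi'|\ge k$ exactly when they pass through the same vertex of $\Gamma_k$, and likewise for two vertices of $\Gamma_n$ when $k\le n$. Integrating, with monotone convergence,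
\begin{equation}\label{eq:squares}
I_g(\mu)=\sum_{k=0}^\infty c_k\sum_{|\sigma|=k}\mu(\sigma)^2,\qquad I^{(n)}_g(\mu)=\sum_{k=0}^n c_k\sum_{|\sigma|=k}\mu(\sigma)^2 .
\end{equation}
For a probability measure, $\sum_{|\sigma|=k}\mu(\sigma)^2\ge1/|\Gamma_k|$ by Cauchy--Schwarz. If $\Gamma$ is \emph{spherically symmetric}, meaning that every vertex at level $k$ has the same number $d_k\ge1$ of children, the measure with $\mu(\sigma)=1/|\Gamma_{|\sigma|}|$ attains all these bounds, and so
\begin{equation}\label{eq:symcap}
\mathrm{Cap}_g(\Gamma)^{-1}=\sum_{k\ge0}\frac{c_k}{|\Gamma_k|}\qquad\text{for spherically symmetric }\Gamma.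
\end{equation}

Content and capacity enter through the known first and second moment bounds, which hold for any random subtree containing the root.

\begin{proposition}\label{prop:moments}
Consider a random subtree of open vertices with $\mathbf P(\rho\leftrightarrow\sigma)=p(|\sigma|)>0$ for all $\sigma$.
\begin{enumerate}
\item[(i)] $\mathbf P(\rho\leftrightarrow\partial\Gamma)$ is at most the Hausdorff content of $\Gamma$ in gauge $p$.
\item[(ii)] If $g$ is a gauge and $\mathbf P(\rho\leftrightarrow\sigma,\ \rho\leftrightarrow\tau)\le p(n)^2/g(|\sigma\wedge\tau|)$ for all $n$ and all $\sigma,\tau\in\Gamma_n$, then $\mathbf P(\rho\leftrightarrow\partial\Gamma)\ge\mathrm{Cap}_g(\Gamma)$.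
\end{enumerate}
\end{proposition}

\begin{proof}
(i) An open ray meets every cutset in an open vertex; apply the union bound. (ii) For a probability measure $\mu$ on $\partial\Gamma$ let $W_n=\sum_{\sigma\in\Gamma_n}\mu(\sigma)\mathbf 1\{\rho\leftrightarrow\sigma\}/p(n)$. Then $\mathbf EW_n=1$, and $\mathbf EW_n^2\le I^{(n)}_g(\mu)\le I_g(\mu)$ by the hypothesis and \eqref{eq:squares}. By Cauchy--Schwarz, $\mathbf P(\rho\leftrightarrow\Gamma_n)\ge\mathbf P(W_n>0)\ge(\mathbf EW_n)^2/\mathbf EW_n^2\ge I_g(\mu)^{-1}$. Let $n\to\infty$.
\end{proof}

In Bernoulli percolation the hypothesis of (ii) holds with equality for $g=p$. Thus capacity is a lower bound for Bernoulli survival, content is an upper bound, and capacity is at most content in every gauge with $p(0)=1$. The gap is real. On the binary tree with $p(k)=2^{-k}$ every cutset has $\sum_{\sigma\in\Pi}2^{-|\sigma|}\ge1$, because the sets $\partial\Gamma(\sigma)$ cover $\partial\Gamma$ and have uniform measure $2^{-|\sigma|}$; so the content is $1$. But $c_k/|\Gamma_k|=1/2$ for $k\ge1$, so the capacity is $0$. Lyons \cite{Lyons} showed that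 $\mathrm{Cap}_p(\Gamma)>0$ is necessary for survival with positive probability for all Bernoulli percolations, and also for non-Bernoulli percolations satisfying a certain additional condition.

\subsection{The question and the result}
The following question comes from Pemantle and Peres \cite{PP}: \emph{if a target percolation on an infinite tree has $\mathbf P(\rho\leftrightarrow\partial\Gamma)>0$, must $\Gamma$ have positive capacity in gauge $p$?}

There is a reason to guess yes. Let $\sigma\ne\tau$ be in $\Gamma_n$ with $|\sigma\wedge\tau|=k$. Given the labels $X[\sigma\wedge\tau]$, the events $\rho\leftrightarrow\sigma$ and $\rho\leftrightarrow\tau$ are independent with the same conditional probability $H$, which has mean $p(n)$ and vanishes unless $\sigma\wedge\tau$ is open. Cauchy--Schwarz gives $\mathbf P(\rho\leftrightarrow\sigma,\rho\leftrightarrow\tau)=\mathbf EH^2\ge p(n)^2/p(k)$. So open vertices cluster at least as much as in Bernoulli percolation with the same $p$, and clustering at fixed density should make survival harder. There is also a reason for caution: for random subtrees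 only slightly more general than target percolation the statement is false (Section~\ref{sec:hyp}).

\begin{theorem}\label{thm:main}
For every target percolation on every infinite, locally finite rooted tree $\Gamma$ with $\mathbf P(\rho\leftrightarrow\partial\Gamma)>0$, the sequence $p$ is a gauge and
\begin{equation}\label{eq:main}
\mathbf P(\rho\leftrightarrow\partial\Gamma)\le16\,\mathrm{Cap}_p(\Gamma).
\end{equation}
In particular $\Gamma$ has positive capacity in gauge $p$.
\end{theorem}

Positive capacity does not imply survival; the clustering can be extreme.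

\begin{example}[Random lifetime]\label{ex:life}
Let the labels be uniform on $(0,1)$ and $B=\{x:x_1\in(0,1),\ x_j=0\text{ for all }j>1/x_1\}$. Almost surely no label is $0$, so a vertex $\sigma$ at level $n\ge1$ is open if and only if $X(\sigma_1)\le1/n$, and $p(n)=1/n$. The root has finitely many children, each with a positive label, so $\mathbf P(\rho\leftrightarrow\partial\Gamma)=0$ on every tree. On the binary tree $c_0=1$, $c_1=0$ and $c_k=1$ for $k\ge2$, so \eqref{eq:symcap} gives $\mathrm{Cap}_p(\Gamma)^{-1}=1+\sum_{k\ge2}2^{-k}=3/2$.
\end{example}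

To bound a capacity from below one has to produce a measure, and the percolation supplies one: the law $\mu$ of the leftmost open vertex at level $n$. Section~\ref{sec:reduce} reduces the theorem to a bound on $I_p^{(n)}(\mu)$, in a slightly more general model. Section~\ref{sec:branch} evaluates an ``intrinsic'' energy, in which conditional probabilities given the labels replace the ratios $\mu(\sigma)/p(|\sigma|)$; for Bernoulli percolation this already ends the proof. Section~\ref{sec:greedy}, the heart of the paper, compares the two energies by following, below each vertex, the child most likely to be used. Section~\ref{sec:sum} sums the estimates, and Section~\ref{sec:comp} treats the hypotheses, the converse and the constants.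

\section{Reduction to a finite level}\label{sec:reduce}

The proof uses three properties of the model only. A \emph{generalized target percolation} on $\Gamma$ consists of probability spaces $(\mathcal X_k,\nu_k)$, $k\ge1$, labels $X(\sigma)$, and measurable sets $B_k\subseteq\mathcal X_1\times\dots\times\mathcal X_k$ (product $\sigma$-field), such that
\begin{enumerate}
\item[(a)] the labels $X(\sigma)$, $\sigma\ne\rho$, are independent;
\item[(b)] $X(\sigma)$ has law $\nu_{|\sigma|}$, which depends only on the level;
\item[(c)] $B_0$ consists of the empty sequence, $B_{k+1}\subseteq B_k\times\mathcal X_{k+1}$, and $\sigma$ is open if and only if $X[\sigma]\in B_{|\sigma|}$.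
\end{enumerate}
The notation $p$, $\rho\leftrightarrow\Gamma_n$, $\rho\leftrightarrow\partial\Gamma$ carries over, and we put $u_n=\mathbf P(\rho\leftrightarrow\Gamma_n)$ and $u=\mathbf P(\rho\leftrightarrow\partial\Gamma)=\lim_nu_n$.

A target percolation with label law $\nu$ agrees almost surely with a generalized one. Indeed, choose Borel sets $B_k'\subseteq B_k$ with $B_k\setminus B_k'$ null for $\nu^k$, and put $B_0''=B_0$, $B''_k=B'_k\cap(B''_{k-1}\times\mathbf R)$. Since $B_k\subseteq B_{k-1}\times\mathbf R$, the set $B_k\setminus B_k''$ is contained in $(B_k\setminus B'_k)\cup((B_{k-1}\setminus B''_{k-1})\times\mathbf R)$, which is null by induction. There are countably many vertices, so replacing $B_k$ by $B_k''$ leaves the open subtree unchanged almost surely. Theorem~\ref{thm:main} is therefore contained in part (ii) of the next theorem.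

\begin{theorem}\label{thm:general}
Consider a generalized target percolation on an infinite, locally finite rooted tree $\Gamma$.
\begin{enumerate}
\item[(i)] For every $n\ge1$ with $u_n>0$ there is a probability measure $\mu_n$ on $\Gamma_n$ with $I^{(n)}_p(\mu_n)\le16/u_n$.
\item[(ii)] If $u>0$, then $p$ is a gauge and $u\le16\,\mathrm{Cap}_p(\Gamma)$.
\end{enumerate}
\end{theorem}

The union bound gives $p(n)\ge u_n/|\Gamma_n|$, so in (i) the numbers $p(0),\dots,p(n)$ are positive and the energy is defined, and in (ii) $p$ is a gauge. Since $u_n\ge u$, part (ii) follows from part (i) and the next lemma with $A=16/u$.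

\begin{lemma}\label{lem:limit}
Let $g$ be a gauge and $A<\infty$. If for every $n\geq 1$ there is a probability measure $\mu_n$ on $\Gamma_n$ with $I_g^{(n)}(\mu_n)\le A$, then $\mathrm{Cap}_g(\Gamma)\ge1/A$.
\end{lemma}

\begin{proof}
The number $\mu_n(\sigma)\in[0,1]$ is defined for $n\ge|\sigma|$. By a diagonal argument there is a subsequence along which $\mu_n(\sigma)\to\mu_\infty(\sigma)$ for every vertex $\sigma$. Then $\mu_\infty(\rho)=1$, and $\mu_\infty(\sigma)=\sum_\tau\mu_\infty(\tau)$ over the finitely many children $\tau$ of $\sigma$. If no ray passes through $\sigma$, then $\sigma$ has finitely many descendants by K\"onig's lemma, so $\mu_n(\sigma)=0$ for large $n$ and $\mu_\infty(\sigma)=0$. Hence $\partial\Gamma(\sigma)\mapsto\mu_\infty(\sigma)$ defines an additive set function on the algebra of finite unions of the sets $\partial\Gamma(\sigma)$. These unions are compact and open, so a countable disjoint union within the algebra has only finitely many nonempty terms, and Carath\'eodory's theorem extends $\mu_\infty$ to a Borel probability measure on $\partial\Gamma$. For $m\le n$,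 \eqref{eq:squares} gives $\sum_{k\le m}c_k\sum_{|\sigma|=k}\mu_n(\sigma)^2\le A$, a finite sum. Let $n\to\infty$ along the subsequence and then $m\to\infty$; by \eqref{eq:squares}, $I_g(\mu_\infty)\le A$.
\end{proof}

The theorem localizes. For a nonempty closed set $K\subseteq\partial\Gamma$ let $\mathrm{Cap}_p(K)$ be the supremum of $I_p(\mu)^{-1}$ over probability measures on $K$.

\begin{corollary}\label{cor:closed}
If $p$ is a gauge and $K\subseteq\partial\Gamma$ is closed and nonempty, the probability that all vertices of some ray of $K$ are open is at most $16\,\mathrm{Cap}_p(K)$.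
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:general}(ii) to the subtree of vertices lying on rays of $K$. A ray of this subtree is a limit of rays of $K$, so the boundary of the subtree is $K$; the sequence $p$ is unchanged.
\end{proof}

It remains to prove Theorem~\ref{thm:general}(i). In Sections~\ref{sec:branch}--\ref{sec:sum}, $n\ge1$ is fixed, $u_n>0$, and we discard all vertices without a descendant in $\Gamma_n$ (a vertex is its own descendant). What remains is a finite tree in which every vertex at level less than $n$ has a child; $u_n$ and $p(0),\dots,p(n)$ are unchanged.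

\section{The leftmost open vertex and the branching identity}\label{sec:branch}

Order the children of each vertex from left to right, and order $\Gamma_n$ accordingly: $\zeta<\eta$ if the child of $\zeta\wedge\eta$ toward $\zeta$ is to the left of the child toward $\eta$. On the event $\{\rho\leftrightarrow\Gamma_n\}$ let $Z$ be the leftmost open vertex of $\Gamma_n$; events such as $\{\sigma\preceq Z\}$ are understood as subsets of $\{\rho\leftrightarrow\Gamma_n\}$. Put $\mu(\sigma)=\mathbf P(\sigma\preceq Z)$. On $\Gamma_n$ this is a measure of total mass $u_n$, and the notation agrees with that of \eqref{eq:squares}. The point of choosing the leftmost vertex is that the event $\{Z=\zeta\}$ does not look at the tree to the right of $\zeta$. Our goal is $I^{(n)}_p(\mu)\le16u_n$.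

For an event $A$ and a vertex $\sigma$ at level $k$, let $\mathbf P(A\mid X[\sigma]=y)$ be the probability of $A$ when the labels on the path to $\sigma$ are set equal to $y$ and the others are sampled. By Fubini's theorem and independence this is a measurable function of $y$, and its value at $y=X[\sigma]$ is a version of the conditional probability. Define
\[
r_\sigma(y)=\mathbf P(\sigma\preceq Z\mid X[\sigma]=y),\qquad m_\tau(y)=\mathbf P(\tau\preceq Z\mid X[\sigma]=y)\quad(\tau\text{ a child of }\sigma).
\]
So $m_\tau$ is the forecast for $\tau$ just before its label is revealed, and $r_\tau$ just after. For every $y$,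
\begin{equation}\label{eq:basic}
0\le r_\sigma\le\mathbf 1_{B_k},\qquad r_\sigma=\sum_{\tau}m_\tau\quad(k<n),\qquad m_\tau(y)=\int r_\tau(y,t)\,\nu_{k+1}(dt),
\end{equation}
and $\mathbf E\,r_\sigma(X[\sigma])=\mu(\sigma)$; here and below $\tau,\tau'$ range over the children of $\sigma$. The first relation holds because by (c) no descendant of $\sigma$ is open when $y\notin B_k$; the second because $\{\sigma\preceq Z\}$ is the disjoint union of the events $\{\tau\preceq Z\}$; the third is Fubini's theorem.

In the $p$-energy, pairs $\zeta\ne\eta$ with $\zeta\wedge\eta=\sigma$ contribute $\sum_{\tau\ne\tau'}\mu(\tau)\mu(\tau')/p(k)$. The intrinsic counterpart uses forecasts. Let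
\[
\lambda_\sigma=\sum_{\tau\ne\tau'}m_\tau m_{\tau'}=r_\sigma^2-\sum_\tau m_\tau^2\quad(|\sigma|<n),\qquad\lambda_\sigma=r_\sigma^2\quad(|\sigma|=n),
\]
\[
\Lambda_\sigma=\mathbf E\,\lambda_\sigma(X[\sigma]),\qquad L_j=\sum_{|\sigma|=j}\Lambda_\sigma .
\]
We call $\Lambda_\sigma$ the \emph{branching weight} of $\sigma$: for two copies of the percolation that share the labels on the path to $\sigma$ and are otherwise independent, it is the probability that $Z\wedge Z'=\sigma$. The \emph{intrinsic energy} is $\sum_{j\le n}L_j$.

\begin{example}[A fork]\label{ex:fork}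
Let $n=2$, let $\rho$ have one child $\sigma$, and let $\sigma$ have children $\eta_1<\dots<\eta_d$. Labels are uniform on $(0,1)$, $B_1=(0,1)$ and $B_2=\{y_2<\theta(y_1)\}$ with $\theta$ measurable and $[0,1]$-valued: the label of $\sigma$ sets the retention probability of its children. Write $\theta=\theta(X(\sigma))$ and $q=1-\theta$. Then $p(1)=1$, $p(2)=\mathbf E\theta$, and
\[
r_{\eta_i}=q^{i-1}\mathbf 1_{B_2},\qquad m_{\eta_i}=\theta q^{i-1},\qquad r_\sigma=1-q^d,\qquad u_2=\mathbf E[1-q^d].
\]
With $G=\sum_{i=1}^d\theta q^{2i-2}=(1-q^{2d})/(1+q)$ we get $L_0=0$, $L_1=\mathbf E[(1-q^d)^2-\theta G]$ and $L_2=\mathbf EG$. Since $2-\theta=1+q$,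
\[
L_1+2L_2=\mathbf E\big[(1-q^d)^2+1-q^{2d}\big]=2u_2 .
\]
\end{example}

This identity holds in general.

\begin{lemma}[Branching identity]\label{lem:branch}
$\displaystyle\sum_{j<n}L_j+2L_n=2u_n$. In particular $\sum_{j=0}^nL_j\le2u_n$.
\end{lemma}

\begin{proof}
Let $\eta\in\Gamma_n$. If $r_\eta(X[\eta])>0$, then $\eta$ is open by \eqref{eq:basic}, so $Z$ exists and $Z\le\eta$. Hence $r_\eta(X[\eta])=\sum_{\zeta\le\eta}\mathbf 1\{Z=\zeta\}\,r_\eta(X[\eta])$. Take expectations and sum over $\eta$:
\begin{equation}\label{eq:pairs}
u_n=\sum_{\zeta\le\eta}\mathbf E\big[\mathbf 1\{Z=\zeta\}\,r_\eta(X[\eta])\big].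
\end{equation}
Conditioning on $X[\eta]$ shows that the term $\zeta=\eta$ equals $\mathbf E\,r_\eta(X[\eta])^2=\Lambda_\eta$; these terms add up to $L_n$.

Let $\zeta<\eta$, let $\sigma=\zeta\wedge\eta$, and let $\tau'$ be the child of $\sigma$ toward $\eta$. The event $\{Z=\zeta\}$ says that $\zeta$ is open and all vertices of $\Gamma_n$ to its left are not, so it is determined by the labels of ancestors of vertices $\zeta'\le\zeta$ in $\Gamma_n$. Every descendant of $\tau'$ in $\Gamma_n$ lies to the right of $\zeta$, so no vertex on the path from $\tau'$ to $\eta$ is such an ancestor. Thus $\mathbf 1\{Z=\zeta\}$ and $r_\eta(X[\eta])$ are functions of $X[\sigma]$ and of two disjoint families of further labels, and by (a) they are conditionally independent given $X[\sigma]$. By the tower property $\mathbf E[r_\eta(X[\eta])\mid X[\sigma]]=\mathbf P(Z=\eta\mid X[\sigma])$, so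
\[
\mathbf E\big[\mathbf 1\{Z=\zeta\}\,r_\eta(X[\eta])\big]=\mathbf E\big[\mathbf P(Z=\zeta\mid X[\sigma])\;\mathbf P(Z=\eta\mid X[\sigma])\big].
\]
The right side is symmetric in $\zeta$ and $\eta$. Its sum over all ordered pairs $\zeta\ne\eta$ with $\zeta\wedge\eta=\sigma$, grouped by the children $\tau\ne\tau'$ above $\zeta$ and $\eta$, is $\mathbf E\sum_{\tau\ne\tau'}m_\tau m_{\tau'}=\Lambda_\sigma$; the pairs with $\zeta<\eta$ give half of it. So \eqref{eq:pairs} reads $u_n=L_n+\frac12\sum_{|\sigma|<n}\Lambda_\sigma$.
\end{proof}

For Bernoulli percolation the two energies coincide.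

\begin{proposition}\label{prop:bern}
For Bernoulli percolation, $\mathbf P(\rho\leftrightarrow\partial\Gamma)\le2\,\mathrm{Cap}_p(\Gamma)$.
\end{proposition}

\begin{proof}
Let $u>0$ and $|\sigma|=k$. The open subtree depends only on which vertices are retained, and $X[\sigma]\in B_k$ means that the whole path to $\sigma$ is retained. So $r_\sigma$ and $m_\tau$ are constant on $B_k$ and zero elsewhere, and their means identify them: $r_\sigma=\mathbf 1_{B_k}\,\mu(\sigma)/p(k)$, $m_\tau=\mathbf 1_{B_k}\,\mu(\tau)/p(k)$. Then $\Lambda_\sigma=\sum_{\tau\ne\tau'}\mu(\tau)\mu(\tau')/p(k)$ for $k<n$ and $\Lambda_\sigma=\mu(\sigma)^2/p(n)$ for $k=n$, that is, $\sum_jL_j=I_p^{(n)}(\mu)$. By Lemma~\ref{lem:branch}, $I^{(n)}_p(\mu/u_n)\le2/u_n\le2/u$, and Lemma~\ref{lem:limit} applies.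
\end{proof}

\section{The greedy path}\label{sec:greedy}

\subsection{The difficulty}\label{sec:diff}
We must bound the $p$-energy by the intrinsic energy. This cannot be done vertex by vertex. In the fork with $d=2$, let $\theta$ be $1$ or $\varepsilon$ with probability $\frac12$ each. The pairs meeting at $\sigma$ contribute $2\mu(\eta_1)\mu(\eta_2)=\frac12\varepsilon(1-\varepsilon^2)$ to the $p$-energy, while $\Lambda_\sigma=\mathbf E[2\theta^2q]=\varepsilon^2(1-\varepsilon)$ is of smaller order. The deficit has to be paid by branching weights further down.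

So use the sum-of-squares form. For the gauge $p$ we have $c_k=\delta_k/p(k)$ with $\delta_0=1$ and $\delta_k=1-p(k)/p(k-1)$, and \eqref{eq:squares} reads
\begin{equation}\label{eq:delta}
I_p^{(n)}(\mu)=\sum_{k=0}^n\delta_k\sum_{|\sigma|=k}\frac{\mu(\sigma)^2}{p(k)} .
\end{equation}
A first attempt bounds $\mu(\sigma)^2/p(k)$ by all branching weights below $\sigma$. Cauchy--Schwarz and $r_\sigma\le\mathbf 1_{B_k}$ give $\mu(\sigma)^2/p(k)\le\mathbf Er_\sigma^2$. Jensen's inequality in \eqref{eq:basic} gives $\mathbf Em_\tau^2\le\mathbf Er_\tau^2$, so $\mathbf Er_\sigma^2\le\Lambda_\sigma+\sum_\tau\mathbf Er_\tau^2$, and by iteration $\mathbf Er_\sigma^2\le\sum_{v\succeq\sigma}\Lambda_v$. Inserted in \eqref{eq:delta}, this yields $I_p^{(n)}(\mu)\le\sum_jL_j\sum_{k\le j}\delta_k$. That is not enough, since $\sum_{k\le j}\delta_k$ is unbounded in general: $\delta_k=\frac12$ for $k\ge1$ when $p(k)=2^{-k}$.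

What is missing is a discount on deep vertices. If $\Gamma$ is a single ray, then $L_j=0$ for $j<n$, $L_n=p(n)=\mu(\sigma)$, and $\mu(\sigma)^2/p(k)=(p(n)/p(k))L_n$. The first attempt loses the factor $p(n)/p(k)$, and either step can be responsible. For Bernoulli percolation on the ray, Cauchy--Schwarz is an equality and Jensen loses everything; in Example~\ref{ex:life} on the ray, $r_\sigma=\mathbf 1\{y_1\le1/n\}$ almost everywhere for $1\le k\le n$, so $\mathbf Er_\sigma^2=L_n$ and Cauchy--Schwarz loses everything. On a ray the remedy is to note that the mass lives on the event that the labels survive to level $n$, of probability $p(n)$ rather than $p(k)$. In a tree we need a single path along which to measure how long the labels survive, and such that mass leaving the path pays a branching weight. Following the child with the largest forecast achieves both.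

\begin{example}[The fork, continued]\label{ex:fork2}
Let $p=p(2)>0$. The largest forecast is $m_{\eta_1}=\theta$. Split the mass of $\sigma$ into the part $O_1=r_\sigma-\theta$ that leaves the path $\sigma,\eta_1$ and the part $O_2=\mathbf 1\{\eta_1\text{ open}\}$ that stays, so $\mu(\sigma)=\mathbf E[O_1+O_2]$. If $\theta\in\{0,1\}$, all mass stays: $O_1=0$, $L_1=0$, and $\mu(\sigma)^2=p^2=pL_2$, as on a ray. If $\theta\equiv p$ is small and $d\to\infty$, almost all mass leaves: $\mu(\sigma)\to1$, $O_1\to1-p$, and $L_1\to1-p/(2-p)$ pays. In general,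
\[
O_1+O_2\le V\,(O_1+p^{1/4}O_2),\qquad V=p^{-1/4}\text{ if }\eta_1\text{ is open},\quad V=1\text{ otherwise},
\]
and $\mathbf EV^2=p^{1/2}+1-p\le2$. Also $(O_1+p^{1/4}O_2)^2\le2(O_1^2+O_1O_2+p^{1/2}O_2^2)$. Here $\mathbf E[O_1^2+O_1O_2]=\mathbf E[O_1(O_1+\theta)]=\mathbf E[r_\sigma(r_\sigma-\theta)]\le L_1$, because $\sum_im_{\eta_i}^2\le\theta r_\sigma$, and $\mathbf EO_2^2=\Lambda_{\eta_1}\le L_2$. Cauchy--Schwarz gives $\mu(\sigma)^2\le4(L_1+p^{1/2}L_2)$: level $2$ now carries a discount.
\end{example}

\subsection{The comparison lemma}

\begin{lemma}\label{lem:key}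
For every vertex $\sigma$ with $|\sigma|=k\le n$,
\[
\frac{\mu(\sigma)^2}{p(k)}\le4\sum_{j=k}^n\Big(\frac{p(j)}{p(k)}\Big)^{1/2}\sum_{v\succeq\sigma,\ |v|=j}\Lambda_v .
\]
\end{lemma}

\begin{proof}
Let $Y_1,\dots,Y_n$ be independent with laws $\nu_1,\dots,\nu_n$. Put $Y[j]=(Y_1,\dots,Y_j)$, let $\mathcal F_j$ be the $\sigma$-field generated by $Y[j]$, and let $S_j=\{Y[j]\in B_j\}$. By (a) and (b), $X[v]$ has the law of $Y[j]$ for \emph{every} $v$ at level $j$; so $\mathbf P(S_j)=p(j)$, $\mu(v)=\mathbf E\,r_v(Y[j])$ and $\Lambda_v=\mathbf E\,\lambda_v(Y[j])$. By (c), $S_0\supseteq S_1\supseteq\cdots$.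

\emph{Step 1: the path.} Let $v_k=\sigma$, and for $k\le j<n$ let $v_{j+1}$ be the child $\tau$ of $v_j$ that maximizes $m_\tau(Y[j])$, the leftmost one in case of ties. One may think of an exploration that chooses a child from the labels seen so far and then reveals its label $Y_{j+1}$. By induction $v_{j+1}$ is $\mathcal F_j$-measurable. Let
\[
R_j=r_{v_j}(Y[j]),\qquad O_j=R_j-m_{v_{j+1}}(Y[j])\quad(j<n),\qquad O_n=R_n .
\]
Thus $R_j$ is the mass on the path at level $j$ and $O_j$ the mass that leaves it there; both are $\mathcal F_j$-measurable, and $0\le O_j\le R_j\le\mathbf 1_{S_j}$ by \eqref{eq:basic}.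

\emph{Step 2: all mass leaves eventually.} Since $v_{j+1}$ is $\mathcal F_j$-measurable and $Y_{j+1}$ is independent of $\mathcal F_j$ with law $\nu_{j+1}$, the last relation in \eqref{eq:basic} gives
\[
\mathbf E[R_{j+1}\mid\mathcal F_j]=\sum_\tau\mathbf 1\{v_{j+1}=\tau\}\,m_\tau(Y[j])=R_j-O_j ,
\]
where $\tau$ ranges over level $j+1$. Downward induction from $R_n=O_n$ yields
\begin{equation}\label{eq:tele}
R_i=\mathbf E\Big[\sum_{j=i}^nO_j\,\Big|\,\mathcal F_i\Big]\quad(k\le i\le n),\qquad\mu(\sigma)=\mathbf ER_k=\mathbf E\sum_{j=k}^nO_j .
\end{equation}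

\emph{Step 3: leaving costs branching weight.} This is where the greedy choice is used. For $j<n$, summing over the children of $v_j$, we have $\sum_\tau m_\tau^2\le m_{v_{j+1}}\sum_\tau m_\tau=(R_j-O_j)R_j$, so $\lambda_{v_j}(Y[j])\ge R_jO_j$; for $j=n$ this is an equality. Since $\lambda_v\ge0$,
\begin{equation}\label{eq:cost}
\mathbf E[R_jO_j]\le\sum_{v\succeq\sigma,\,|v|=j}\mathbf E\big[\lambda_v(Y[j])\mathbf 1\{v_j=v\}\big]\le\sum_{v\succeq\sigma,\,|v|=j}\Lambda_v .
\end{equation}

\emph{Step 4: a discounted square.} Let $w_j=(p(j)/p(k))^{1/2}$, which is nonincreasing in $j$, and $Q=\sum_{j=k}^nw_j^{1/2}O_j$. By \eqref{eq:tele}, $\mathbf E[R_iO_i]=\mathbf E\sum_{j\ge i}O_iO_j$. Using $w_i\ge(w_iw_j)^{1/2}$ for $i\le j$, and $\sum_{i\le j}a_ia_j=\frac12(\sum a_i)^2+\frac12\sum a_i^2$,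
\begin{equation}\label{eq:square}
\sum_{i=k}^nw_i\,\mathbf E[R_iO_i]=\mathbf E\sum_{k\le i\le j\le n}w_iO_iO_j\ge\mathbf E\sum_{k\le i\le j\le n}w_i^{1/2}O_i\,w_j^{1/2}O_j\ge\tfrac12\mathbf EQ^2 .
\end{equation}

\emph{Step 5: removing the discount.} Mass that leaves late is heavily discounted in $Q$, but it can leave at level $j$ only on the event $S_j$, which is rare. On $S_k$ let $D=\max\{j\le n:S_j\text{ occurs}\}\ge k$ be the depth to which the labels survive. Off $S_k$ all $O_j$ vanish. On $S_k$ we have $O_j=0$ for $j>D$ and $w_j\ge w_D$ for $j\le D$, so $\sum_jO_j\le w_D^{-1/2}Q$. By \eqref{eq:tele} and Cauchy--Schwarz,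
\begin{equation}\label{eq:cs}
\mu(\sigma)^2\le\mathbf E\big[w_D^{-1}\mathbf 1_{S_k}\big]\;\mathbf EQ^2 .
\end{equation}
As the $S_j$ are nested, $S_k\cap\{D\ge j\}=S_j$ for $k\le j\le n$, and therefore
\[
\mathbf E\big[w_D^{-1}\mathbf 1_{S_k}\big]=p(k)^{1/2}\Big[\sum_{j=k}^{n-1}\frac{p(j)-p(j+1)}{p(j)^{1/2}}+p(n)^{1/2}\Big].
\]
For $a\ge b\ge0$, $a>0$, we have
\begin{equation}\label{eq:elem}
\frac{a-b}{a^{1/2}}=(a^{1/2}-b^{1/2})\,\frac{a^{1/2}+b^{1/2}}{a^{1/2}}\le2(a^{1/2}-b^{1/2}).
\end{equation}
The bracket is thus at most $2p(k)^{1/2}-2p(n)^{1/2}+p(n)^{1/2}\le2p(k)^{1/2}$, and $\mathbf E[w_D^{-1}\mathbf 1_{S_k}]\le2p(k)$. With \eqref{eq:cs} and \eqref{eq:square} this gives $\mu(\sigma)^2\le4p(k)\sum_jw_j\mathbf E[R_jO_j]$, and \eqref{eq:cost} completes the proof.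
\end{proof}

\section{Summation over levels}\label{sec:sum}

\begin{proof}[Proof of Theorem~\ref{thm:general}(i)]
Insert Lemma~\ref{lem:key} in \eqref{eq:delta}. A vertex at level $j\ge k$ has exactly one ancestor at level $k$, so
\[
I^{(n)}_p(\mu)\le4\sum_{j=0}^nL_j\sum_{k=0}^j\delta_k\Big(\frac{p(j)}{p(k)}\Big)^{1/2}.
\]
Let $z_k=p(k)^{-1/2}$, which is nondecreasing with $z_0=1$. For $k\ge1$ we have $\delta_kz_k=(z_k^2-z_{k-1}^2)/z_k\le2(z_k-z_{k-1})$ by \eqref{eq:elem}. The inner sum is therefore
\[
z_j^{-1}\sum_{k=0}^j\delta_kz_k\le z_j^{-1}\big[z_0+2(z_j-z_0)\big]\le2 ,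
\]
and Lemma~\ref{lem:branch} gives $I_p^{(n)}(\mu)\le8\sum_jL_j\le16u_n$. The energy is quadratic, so the probability measure $\mu_n=\mu/u_n$, extended by zero to the discarded vertices, has $I_p^{(n)}(\mu_n)\le16/u_n$.
\end{proof}

This proves Theorems~\ref{thm:general} and \ref{thm:main}.

\begin{remark}[The exponent $\frac12$]
Take $w_j=(p(j)/p(k))^\alpha$ with $0<\alpha<1$. Steps 1--4 are unchanged. In Step 5, comparing each term with an integral of $t^{-\alpha}$ gives $\mathbf E[w_D^{-1}\mathbf 1_{S_k}]\le p(k)^\alpha\int_0^{p(k)}t^{-\alpha}dt=p(k)/(1-\alpha)$. In the summation, $s^\alpha\le1-\alpha(1-s)$ for $s=p(k)/p(k-1)$ gives $\delta_kp(k)^{-\alpha}\le(p(k)^{-\alpha}-p(k-1)^{-\alpha})/\alpha$, and the inner sum is at most $1/\alpha$. The final constant is $4/(\alpha(1-\alpha))$. A strong discount is costly to remove, a weak one is costly to sum, and $\alpha=\frac12$ is the best compromise.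
\end{remark}

\section{Hypotheses, converse and constants}\label{sec:comp}

\subsection{What the hypotheses do}\label{sec:hyp}
Lemma~\ref{lem:branch} uses (a) and (c) only. Hypothesis (b) enters in Lemma~\ref{lem:key}: the labels read along the greedy path have the same law whichever way the path turns, so they survive to level $j$ with probability $p(j)$. Neither (a) nor (b) can be dropped, even if $\mathbf P(\rho\leftrightarrow\sigma)$ depends only on $|\sigma|$.

\begin{example}[Without independence]
On the binary tree let $X(\sigma)$ be the indicator that $\sigma$ lies on a uniform random ray, and let $B_k=\{(1,\dots,1)\}$. Then (b) and (c) hold, $p(k)=2^{-k}$, survival is certain, and $\mathrm{Cap}_p(\Gamma)=0$ as computed in Section~\ref{sec:intro}.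
\end{example}

\begin{example}[Without homogeneity]
Let $\rho$ have one child $o$ and let every other vertex have two children. Let $X(o)$ be uniform on $(0,1)$, and for $|\sigma|\ge2$ let $X(\sigma)$ be $0$ for a left child and $1$ for a right child. Let $B_k$ require that $y_2,\dots,y_k$ be the first $k-1$ binary digits of $y_1$. Then (a) and (c) hold, the open subtree is a ray, and $p(k)=2^{1-k}=1/|\Gamma_k|$ for $k\ge1$. Since $c_k/|\Gamma_k|=\frac12$ for $k\ge2$, the capacity is $0$ by \eqref{eq:symcap}. Here the labels announce which child will be used: $\Lambda_v=0$ for $|v|<n$ and $\Lambda_\eta=p(n)$ for $\eta\in\Gamma_n$. For $k\ge1$ the left side of Lemma~\ref{lem:key} is $2^{1-k}$ and the right side is $4\cdot2^{-(n-k)/2}\,2^{1-k}$, so the lemma fails once $n-k>4$.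
\end{example}

\subsection{The converse}
By Example~\ref{ex:life}, a converse to Theorem~\ref{thm:main} needs a condition that limits clustering.

\begin{corollary}\label{cor:converse}
Suppose that $p$ is a gauge and that a target percolation satisfies $\mathbf P(\rho\leftrightarrow\sigma,\rho\leftrightarrow\tau)\le C\,p(n)^2/p(k)$ whenever $|\sigma|=|\tau|=n$ and $|\sigma\wedge\tau|=k$. Then
\[
C^{-1}\mathrm{Cap}_p(\Gamma)\le\mathbf P(\rho\leftrightarrow\partial\Gamma)\le16\,\mathrm{Cap}_p(\Gamma),
\]
so survival with positive probability is equivalent to $\mathrm{Cap}_p(\Gamma)>0$.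
\end{corollary}

\begin{proof}
Apply Proposition~\ref{prop:moments}(ii) with $g=p/C$, for which $I_g=C\,I_p$, and \eqref{eq:main}.
\end{proof}

\subsection{Spherically symmetric trees and the constant}
On spherically symmetric trees the heuristic of Section~\ref{sec:intro} is exact: clustering can only hurt.

\begin{proposition}\label{prop:sym}
Let $\Gamma$ be spherically symmetric and consider a target percolation for which $p$ is a gauge. Its survival probability is at most that of Bernoulli percolation with the same $p$. Hence $\mathbf P(\rho\leftrightarrow\partial\Gamma)\le2\,\mathrm{Cap}_p(\Gamma)$.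
\end{proposition}

If $p(k)=0$ for some $k$, the survival probability is $0$ and there is nothing to compare.

\begin{proof}
By Section~\ref{sec:reduce} we may take the sets $B_k$ Borel; let $Y[k]$ and $S_k$ be as in the proof of Lemma~\ref{lem:key}. Fix $n$. For $|\sigma|=k\le n$ let $s_k(y)$ be the probability, given $X[\sigma]=y$, that some descendant of $\sigma$ in $\Gamma_n$ is open; by symmetry it does not depend on $\sigma$. Then $s_n=\mathbf 1_{B_n}$ and $s_k=0$ off $B_k$. The labels in the $d_k$ subtrees below $\sigma$ are independent, so for $k<n$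
\[
s_k(y)=\varphi_k\Big(\int s_{k+1}(y,t)\,\nu(dt)\Big),\qquad\varphi_k(a)=1-(1-a)^{d_k},
\]
where $\varphi_k$ is concave and increasing on $[0,1]$. Put $a_k=\mathbf E[s_k(Y[k])\mid S_k]$, so $a_n=1$ and $a_0=u_n$. Since $s_{k+1}$ vanishes off $B_{k+1}$, we have $\mathbf E[s_{k+1}(Y[k+1])\mid S_k]=a_{k+1}p(k+1)/p(k)$, and Jensen's inequality under $\mathbf P(\,\cdot\mid S_k)$ gives $a_k\le\varphi_k(a_{k+1}p(k+1)/p(k))$. For Bernoulli percolation the argument of $\varphi_k$ is constant on $B_k$, so equality holds. As $\varphi_k$ is increasing, downward induction from $k=n$ shows that $a_k$ is at most its Bernoulli value. Take $k=0$, let $n\to\infty$, and use Proposition~\ref{prop:bern}.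
\end{proof}

\begin{proposition}\label{prop:sharp}
The constant $2$ in Propositions~\ref{prop:bern} and \ref{prop:sym} cannot be lowered. Consequently the best universal constant in \eqref{eq:main}, over all trees and all target percolations, lies in $[2,16]$.
\end{proposition}

\begin{proof}
Let vertices at levels less than $N$ have two children and all others one, and take Bernoulli percolation with $p(k)=2^{-\min(k,N)}$. By \eqref{eq:symcap},
\[
\mathrm{Cap}_p(\Gamma)^{-1}=1+\sum_{k=1}^N2^{-k}(2^k-2^{k-1})=1+\frac N2 .
\]
Beyond level $N$ every vertex is retained, so the survival probability is $b_N$, where $b_j$ is the probability that an open vertex at level $N-j$ has an open descendant at level $N$. We have $b_0=1$ and $b_{j+1}=1-(1-b_j/2)^2=b_j(1-b_j/4)$, whence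
\[
\frac1{b_{j+1}}-\frac1{b_j}=\frac{1/4}{1-b_j/4}.
\]
The recursion does not involve $N$. The increments are at least $\frac14$, so $b_j\to0$, and then they tend to $\frac14$. Averaging them, $Nb_N\to4$, and $b_N/\mathrm{Cap}_p(\Gamma)=b_N(1+N/2)\to2$ as $N\to\infty$.
\end{proof}

We do not determine the exact value of the best constant.

\begin{thebibliography}{9}

\bibitem{Lyons} Lyons (1992).

\bibitem{PP} Robin Pemantle, Yuval Peres, \emph{Critical RWRE on trees and tree-indexed random walks}, arXiv:math/0404042 (2004).

\end{thebibliography}
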